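\title{Coregularity zero and monomial representations}

\begin{abstract}
Let $G$ be a finite group acting faithfully on $\mathbb P^n$ over an algebraically closed field of characteristic $0$. We prove that the $G$-coregularity of $\mathbb P^n$ is $0$ if and only if $G$ normalizes a maximal torus of $\mathrm{PGL}_{n+1}$. This follows from a more general theorem: if a finite group $\Gamma$ preserves a log canonical Calabi--Yau pair $(X,B)$ whose dual complex has dimension $\dim X-1$, then the space of sections of every $\Gamma$-linearized reflexive sheaf of rank one on $X$ is a monomial representation of $\Gamma$. An example in every dimension shows that coregularity $1$ does not force $G$ to normalize a torus.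
\end{abstract}

\section{The question and the results}\label{sec:intro}

The $n+1$ coordinate hyperplanes of $\mathbb P^n$ form an anticanonical divisor that is as degenerate as a normal crossing divisor can be: there are points through which $n$ components pass. A finite group that normalizes the diagonal torus preserves this divisor. We prove a converse: if a finite group preserves any Calabi--Yau boundary on $\mathbb P^n$ that is equally degenerate, possibly with fractional coefficients and possibly only after a resolution, then it normalizes a maximal torus.

\subsection*{Pairs and dual complexes}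
We work over an algebraically closed field $\mathbb K$ of characteristic $0$, and varieties are irreducible. A reduced divisor on a smooth variety of dimension $n$ is \emph{snc} (has simple normal crossings) if its components are smooth and, at every point, the local equations of the components through that point are part of a system of local coordinates. Then at most $n$ components pass through a point, and the intersection of $k$ components is empty or smooth of codimension $k$.

A \emph{pair} $(X,B)$ consists of a normal projective variety $X$ and a $\mathbb Q$-divisor $B$ such that $K_X+B$ is $\mathbb Q$-Cartier. For a birational morphism $f\colon Y\to X$ from a smooth projective variety, the \emph{crepant pullback} $B_Y$ of $B$ is defined by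
\[
K_Y+B_Y=f^*(K_X+B),\qquad f_*K_Y=K_X .
\]
For example, if $X$ is smooth and $f$ is the blow-up of a smooth center $Z$ of codimension $c$, with exceptional divisor $F$, then $K_Y=f^*K_X+(c-1)F$, and so
\begin{equation}\label{eq:blowup}
\operatorname{coeff}_F B_Y=\operatorname{mult}_Z B-(c-1).
\end{equation}
The morphism $f$ is a \emph{log resolution} of $(X,B)$ if the strict transform of $\operatorname{Supp}B$ and the $f$-exceptional prime divisors together form an snc divisor. The pair is \emph{log canonical} (lc) if all coefficients of $B_Y$ are at most $1$ for a log resolution $f$; by \cite[Cor.~2.31(3)]{KM} this does not depend on $f$.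

Let $(X,B)$ be lc of dimension $n$, let $f\colon Y\to X$ be a log resolution, and let $E_1,\dots,E_r$ be the components of $B_Y$ of coefficient $1$. The \emph{dual complex} $\mathcal D(X,B)$ is the regular cell complex with one vertex for each $E_i$ and one $(k-1)$-cell for each irreducible component $Z$ of each intersection $E_{i_1}\cap\dots\cap E_{i_k}$; omitting one of the $k$ divisors, $Z$ lies in a unique component of the intersection of the others, and this determines the faces. The complex is well defined up to PL homeomorphism. The empty complex has dimension $-1$. Since at most $n$ of the $E_i$ meet at a point, $\dim\mathcal D(X,B)\le n-1$. If the complex is nonempty, then $n-1-\dim\mathcal D(X,B)$ is the smallest dimension of a nonempty intersection of divisors $E_i$. In particular $\dim\mathcal D(X,B)=n-1$ exactly when some point of $Y$ lies on $n$ of the $E_i$. We call such a point a \emph{zero-stratum} of $(Y,B_Y)$. On $\mathbb P^2$, a smooth cubic has a point as dual complex, and a triangle of lines has a circle.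

\subsection*{Coregularity}
Let a finite group $G$ act on a projective variety $X$ of dimension $n$. A \emph{log Calabi--Yau $G$-pair} is an lc pair $(X,B)$ with $B$ an effective $G$-invariant $\mathbb Q$-divisor and $K_X+B\sim_{\mathbb Q}0$. The \emph{$G$-regularity} $\operatorname{reg}_G(X)$ is the maximum of $\dim\mathcal D(X,B)$ over all such pairs, and the \emph{$G$-coregularity} is
\[
\operatorname{coreg}_G(X)=n-1-\operatorname{reg}_G(X).
\]
On $\mathbb P^n$ with $n\ge1$ such pairs always exist. Indeed, if $s$ is a section of $\mathcal O(-K_{\mathbb P^n})$ that vanishes nowhere on a given orbit, then $\prod_{g\in G}g^*s$ is an invariant section of $\mathcal O(-|G|K_{\mathbb P^n})$ with the same property. So the invariant sections have no base point, a general one defines a smooth invariant divisor $H$ by Bertini's theorem, and $B=H/|G|$ works. Thus $0\le\operatorname{coreg}_G(\mathbb P^n)\le n$, and the value $0$ means that some invariant boundary has a zero-stratum on a log resolution.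

Identify $\operatorname{Aut}(\mathbb P^n)=\mathrm{PGL}_{n+1}(\mathbb K)$. Its maximal tori are isomorphic to $(\mathbb K^*)^n$ and are the conjugates of the image of the diagonal matrices. The following question comes from the work of Loginov, Przyjalkowski and Trepalin \cite{LPT}.

\begin{quote}
\emph{Let $G$ be a finite group acting faithfully on $\mathbb P^n$. Is $\operatorname{coreg}_G(\mathbb P^n)=0$ equivalent to the condition that $G$ normalizes a maximal torus of $\mathrm{PGL}_{n+1}(\mathbb K)$?}
\end{quote}

One implication is given by the coordinate hyperplanes. The other is less evident. Near a zero-stratum the boundary looks like the coordinate hyperplanes near a coordinate point, but this is local information on a resolution; globally the boundary may be, for instance, an irreducible nodal plane cubic, which contains no line at all. The answer is nevertheless yes. For $n=0$ both conditions hold trivially.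

\begin{theorem}\label{thm:main}
Let $G$ be a finite group acting faithfully on $\mathbb P^n$, $n\ge1$. Then $\operatorname{coreg}_G(\mathbb P^n)=0$ if and only if $G$ normalizes a maximal torus of $\mathrm{PGL}_{n+1}(\mathbb K)$. In that case coregularity $0$ is attained by a divisor $B$ that is the sum of $n+1$ independent hyperplanes.
\end{theorem}

A finite-dimensional representation of a finite group $\Gamma$ is \emph{monomial} if it is a direct sum of lines that are permuted by $\Gamma$. A \emph{$\Gamma$-linearization} of a sheaf $\mathcal L$ on a variety with $\Gamma$-action is a family of isomorphisms $\gamma^*\mathcal L\cong\mathcal L$, $\gamma\in\Gamma$, compatible with composition; it makes $H^0(\mathcal L)$ a representation of $\Gamma$. A coherent sheaf is \emph{reflexive} if it is isomorphic to its double dual through the natural map. Theorem~\ref{thm:main} is a consequence of a statement about arbitrary pairs.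

\begin{theorem}\label{thm:mono}
Let $X$ be a normal projective variety of dimension $n\ge1$ with an action of a finite group $\Gamma$. Let $(X,B)$ be an lc pair with $B\ge0$ a $\Gamma$-invariant $\mathbb Q$-divisor, $K_X+B\sim_{\mathbb Q}0$ and $\dim\mathcal D(X,B)=n-1$. Then for every $\Gamma$-linearized reflexive sheaf $\mathcal L$ of rank one, the representation $H^0(X,\mathcal L)$ is monomial.
\end{theorem}

The value $0$ in Theorem~\ref{thm:main} cannot be replaced by $1$.

\begin{proposition}\label{prop:sharp}
For every $n\ge1$ there is a finite group $G$ acting faithfully on $\mathbb P^n$ with $\operatorname{coreg}_G(\mathbb P^n)=1$ that normalizes no maximal torus.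
\end{proposition}

Section~\ref{sec:tori} deduces Theorem~\ref{thm:main} from Theorem~\ref{thm:mono}. Section~\ref{sec:examples} shows the method of proof of Theorem~\ref{thm:mono} on the line and on the nodal cubic. The tools are set up in Sections~\ref{sec:models} and~\ref{sec:inj}, the proof is in Section~\ref{sec:split}, and Section~\ref{sec:sharp} proves Proposition~\ref{prop:sharp}.

\section{Tori and monomial representations}\label{sec:tori}

A direct sum of monomial representations is monomial. So is the dual of a monomial representation $U=\bigoplus_i\ell_i$: the annihilators of the hyperplanes $\bigoplus_{j\ne i}\ell_j$ are lines that span $U^*$ and are permuted by the group. Write $\mathbb P(V)$ for the space of lines in a vector space $V$.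

\begin{lemma}\label{lem:torus}
Let $V$ be a representation of a finite group $\Gamma$ with $\dim V=n+1\geq 2$, and let $G$ be the image of $\Gamma$ in $\mathrm{PGL}(V)$. Then $G$ normalizes a maximal torus of $\mathrm{PGL}(V)$ if and only if $V$ is monomial.
\end{lemma}

\begin{proof}
The maximal tori are the groups $T$ of elements that preserve each line of a decomposition $V=\ell_0\oplus\dots\oplus\ell_n$. The fixed points of $T$ in $\mathbb P(V)$ are exactly the $\ell_i$, because a point with two nonzero coordinates is moved by rescaling one of them. An element that normalizes $T$ permutes these fixed points. Conversely, if $g$ permutes the $\ell_i$, then $gTg^{-1}$ and $g^{-1}Tg$ preserve each $\ell_i$, so $gTg^{-1}=T$.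
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:mono}]
Write $\mathbb P^n=\mathbb P(V)$ and let $\Gamma\subset\mathrm{SL}(V)$ be the preimage of $G$. The map $\mathrm{SL}(V)\to\mathrm{PGL}(V)$ is surjective with finite kernel, so $\Gamma$ is a finite group with image $G$. We pass to $\Gamma$ because its linear action on $V$ linearizes $\mathcal O(1)$, with $H^0(\mathbb P^n,\mathcal O(1))=V^*$.

Suppose that $G$ normalizes a maximal torus. By Lemma~\ref{lem:torus}, $\Gamma$ permutes lines $\ell_0,\dots,\ell_n$ with direct sum $V$, and hence $G$ permutes the hyperplanes $H_i=\mathbb P(\bigoplus_{j\ne i}\ell_j)$. The divisor $B=\sum_iH_i$ is $G$-invariant and snc, and $K_{\mathbb P^n}+B\sim0$. Any $k\le n$ of the $H_i$ meet in a linear subspace and all $n+1$ have empty intersection, so $\mathcal D(\mathbb P^n,B)$ is the boundary of an $n$-simplex, of the maximal dimension $n-1$. Thus $\operatorname{coreg}_G(\mathbb P^n)=0$, attained by $B$.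

Suppose that $\operatorname{coreg}_G(\mathbb P^n)=0$. Then there is a log Calabi--Yau $G$-pair $(\mathbb P^n,B)$ with $\dim\mathcal D(\mathbb P^n,B)=n-1$. Theorem~\ref{thm:mono} for $\Gamma$ and $\mathcal L=\mathcal O(1)$ shows that $V^*$ is monomial. Hence $V$ is monomial, and Lemma~\ref{lem:torus} gives the torus.
\end{proof}

\section{The method on the line and on the nodal cubic}\label{sec:examples}

Keep the notation $\mathbb P^n=\mathbb P(V)$ and $\Gamma\subset\mathrm{SL}(V)$, and put $U=V^*$. Every finite invariant set $\Omega\subset\mathbb P^n$ gives an equivariant evaluation map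
\[
\mathrm{ev}\colon U\longrightarrow\bigoplus_{w\in\Omega}\mathcal O(1)|_w
\]
to a monomial representation. Injectivity of $\mathrm{ev}$ carries no information: if $V$ is irreducible, every orbit spans $V$ and $\mathrm{ev}$ is injective, whether $V$ is monomial or not. Surjectivity is what matters. It says that the points of $\Omega$ are linearly independent, and then Maschke's theorem (complete reducibility of representations of a finite group in characteristic $0$) gives $U\cong\ker(\mathrm{ev})\oplus\bigoplus_w\mathcal O(1)|_w$. The idea of the proof is to take for $\Omega$ the image of the set of zero-strata, to prove surjectivity from the Calabi--Yau condition, and to repeat the argument with the kernel.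

\begin{example}[The line]\label{ex:line}
Let $n=1$. An effective divisor $B$ with $K_{\mathbb P^1}+B\sim_{\mathbb Q}0$ has degree $2$, the pair is lc when the coefficients are at most $1$, and the zero-strata are the points of coefficient $1$. So $\Omega$ has at most two points, and $\mathrm{ev}$ is surjective. If $|\Omega|=2$, then $\mathrm{ev}$ is an isomorphism. If $|\Omega|=1$, then the kernel is a line. In both cases $U$ is monomial. In cohomological terms, the degree bound gives $H^1(\mathbb P^1,\mathcal O(1)(-\Omega))=0$. In higher dimensions an injectivity theorem for $H^1$ will replace this count.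
\end{example}

\begin{example}[The nodal cubic]\label{ex:cubic}
Let $C=\{xyz=x^3+y^3\}\subset\mathbb P^2$. The equation is linear in $z$ with coprime coefficients, so $C$ is irreducible. It has a node at $p=[0:0:1]$ with tangent lines $x=0$ and $y=0$, and no other singular point, since a line through two singular points would meet $C$ with multiplicity at least $4$. Let $\sigma\colon Y\to\mathbb P^2$ be the blow-up of $p$, with exceptional curve $F$. By \eqref{eq:blowup} the crepant pullback of $C$ is $\widetilde C+F$. In the chart $z=1$, $y=xs$, the strict transform $\widetilde C$ is $\{s=x(1+s^3)\}$; it is smooth and meets $F=\{x=0\}$ transversally at $s=0$. By the symmetry $x\leftrightarrow y$, the divisor $\widetilde C+F$ is snc with two zero-strata $z_1,z_2\in F$, the two tangent directions. So $(\mathbb P^2,C)$ is lc and its dual complex is a circle with two vertices and two edges.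

Let $G$ be any finite group that preserves $C$. Here $U=\langle x,y,z\rangle$.

\emph{First round.} Both zero-strata map to $p$, so $\Omega=\{p\}$. Evaluation at $p$ is surjective with kernel $U'=\langle x,y\rangle$, and $U=U'\oplus\mathbb Kz'$ for an invariant line $\mathbb Kz'$.

\emph{Second round.} All elements of $U'$ vanish at $p$, so evaluation on $\mathbb P^2$ gives nothing more. But $U'=H^0(Y,\sigma^*\mathcal O(1)(-F))$ is a complete base-point-free system on $Y$. It defines $\psi=[x:y]\colon Y\to\mathbb P^1$, which maps $F$ isomorphically onto $\mathbb P^1$ and sends $z_1,z_2$ to $[1:0]$ and $[0:1]$. Evaluation at these two points is an isomorphism on $U'$, and it shows that $\Gamma$ permutes the lines $\mathbb Kx$ and $\mathbb Ky$.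

So $G$ preserves the triangle $xyz'=0$. For the group generated by $\operatorname{diag}(\omega,\omega^2,1)$ with $\omega$ a primitive cube root of unity and the transposition of $x$ and $y$, one has $z'=z$.
\end{example}

Three features of Example~\ref{ex:cubic} shape the general proof. The model changes from round to round, so the induction must be stated for line bundles on smooth models rather than for $\mathbb P^n$; the pair stays the same up to crepant pullback, while the linear system shrinks. After the first round the morphism $\psi$ may have fibers of positive dimension, so the line bundle is only base-point-free and not big. Finally, some lines of the decomposition, like $\mathbb Kz'$, are not visible in the boundary and come from Maschke's theorem alone.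

\section{Birational models and zero-strata}\label{sec:models}

Crepant pullbacks of effective divisors need not be effective: by \eqref{eq:blowup}, blowing up a point outside $\operatorname{Supp}B$ produces the coefficient $-(n-1)$. We therefore allow negative coefficients. An \emph{snc subpair} is a smooth projective variety $Y$ with a $\mathbb Q$-divisor $B$ that has snc support and coefficients at most $1$. We write, uniquely,
\[
B=S+\Delta-E,
\]
where $S$ is reduced, $\Delta\ge0$ has coefficients in $(0,1)$, $E\ge0$, and no two of $S,\Delta,E$ have a common component. A zero-stratum is a point on $n=\dim Y$ components of $S$. There are finitely many, because $n$ components of an snc divisor meet in a finite set.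

Recall that a birational morphism $g\colon Y_1\to Y$ of normal projective varieties satisfies $g_*\mathcal O_{Y_1}=\mathcal O_Y$ and is an isomorphism over an open set whose complement in $Y$ has codimension at least $2$, and that sections of a reflexive sheaf on a normal variety extend uniquely across closed sets of codimension at least $2$. Let $Y$ and $Y_1$ be smooth, and let $B_1$ be the crepant pullback of a $\mathbb Q$-divisor $B$ on $Y$. Then $B_1=g^*B-K_{Y_1/Y}$, where $K_{Y_1/Y}$ is the exceptional divisor defined by the Jacobian of $g$. We shall use the following properties.
\begin{itemize}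
\item[(P1)] The strict transform of a prime divisor $D\subset Y$ has the same coefficient in $B_1$ as $D$ has in $B$, and $\operatorname{Supp}B_1\subset g^{-1}(\operatorname{Supp}B)\cup\operatorname{Exc}(g)$.
\item[(P2)] Crepant pullback is compatible with composition, preserves the relation $K_Y+B\sim_{\mathbb Q}0$, and preserves $\Gamma$-invariance if $g$ is $\Gamma$-equivariant.
\item[(P3)] If $(Y,B)$ is an snc subpair, then the coefficients of $B_1$ are at most $1$ \cite[Cor.~2.31(3)]{KM}.
\end{itemize}

All models must carry the group action. This is provided by functorial resolution.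

\begin{lemma}\label{lem:princ}
Let $\Gamma$ be a finite group acting on a smooth projective variety $Y$, let $\mathfrak b\ne0$ be an invariant ideal sheaf with zero set $V(\mathfrak b)$, and let $B$ be an invariant $\mathbb Q$-divisor. There is an equivariant birational morphism $g\colon Y_1\to Y$ from a smooth projective variety such that $\mathfrak b\mathcal O_{Y_1}=\mathcal O(-\Phi)$ for an invariant divisor $\Phi\ge0$ with support $g^{-1}(V(\mathfrak b))$, and such that $g^{-1}(\operatorname{Supp}B)\cup\operatorname{Supp}\Phi$ is an snc divisor containing $\operatorname{Exc}(g)$. In particular $\operatorname{Supp}B_1\cup\operatorname{Supp}\Phi$ is snc, where $B_1$ is the crepant pullback of $B$.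
\end{lemma}

\begin{proof}
The principalization theorem \cite[Ch.~3]{Kol} associates with a nonzero ideal sheaf $\mathcal I$ on $Y$ a composite of blow-ups of smooth centers $g\colon Y_1\to Y$ such that $\mathcal I\mathcal O_{Y_1}$ is the ideal of an effective divisor $\Psi$ with snc support and $g$ is an isomorphism over $Y\setminus V(\mathcal I)$. The construction is functorial for smooth morphisms, so for invariant $\mathcal I$ the action of $\Gamma$ lifts to $Y_1$. Apply this to $\mathcal I=\mathfrak b\cdot\mathcal O(-F)$ with $F=\operatorname{Supp}B$. From $\mathfrak b\mathcal O_{Y_1}\cdot\mathcal O(-g^*F)=\mathcal O(-\Psi)$ we get $\mathfrak b\mathcal O_{Y_1}=\mathcal O(-\Phi)$ with $\Phi=\Psi-g^*F$. The support of $\Psi$ is $g^{-1}(V(\mathcal I))=g^{-1}(F)\cup g^{-1}(V(\mathfrak b))$, and it contains $\operatorname{Exc}(g)$. The last claim follows from (P1), since a sum of components of an snc divisor is snc.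
\end{proof}

We call $g$ a \emph{principalization of $\mathfrak b$ compatible with $B$}. The lemma also yields equivariant log resolutions of an invariant pair $(X,B)$: take a functorial resolution of singularities $\pi\colon X'\to X$ \cite[Ch.~3]{Kol}, and then a principalization of $\mathcal O_{X'}$ compatible with the sum of the strict transform of $\operatorname{Supp}B$ and the $\pi$-exceptional prime divisors.

The induction needs a zero-stratum on every new model.

\begin{lemma}\label{lem:zero}
Let $(Y,B)$ be an snc subpair of dimension $n\ge1$, and let $g\colon Y_1\to Y$ be a birational morphism from a smooth projective variety such that the crepant pullback $B_1$ has snc support. If $(Y,B)$ has a zero-stratum, then so does $(Y_1,B_1)$.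
\end{lemma}

\begin{proof}
We use induction on $n$. If $n=1$, then $g$ is an isomorphism. Let $n\ge2$, let $z$ be a zero-stratum, and let $D\ni z$ be a component of coefficient $1$. Its strict transform $D_1$ has coefficient $1$ in $B_1$ by (P1), so it is smooth, and $D_1\to D$ is birational. Put $B_D=(B-D)|_D$ and $B_{D_1}=(B_1-D_1)|_{D_1}$. By the snc condition, every component of $\operatorname{Supp}B_D$ is a component of $D\cap D'$ for exactly one component $D'\ne D$ of $\operatorname{Supp}B$, and it has the coefficient of $D'$. So $(D,B_D)$ is an snc subpair, and the other $n-1$ components of coefficient $1$ through $z$ make $z$ a zero-stratum of it. The same description applies to $B_{D_1}$.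

Next, $B_{D_1}$ is the crepant pullback of $B_D$; this is adjunction. Choose $m>0$ with $mB$ integral, and regard $\mathcal O(m(K_Y+B))$ as a sheaf of rational $m$-canonical forms. That $B_1$ is the crepant pullback of $B$ means that $g^*$ takes a local generator $\sigma$ of this sheaf to a local generator of $\mathcal O(m(K_{Y_1}+B_1))$. In coordinates with $D=\{x_1=0\}$, write $\sigma=\varphi\cdot(\frac{dx_1}{x_1}\wedge dx_2\wedge\dots\wedge dx_n)^{\otimes m}$. Then $\operatorname{div}\varphi=-m(B-D)$ locally, so the residue $\varphi|_D\cdot(dx_2\wedge\dots\wedge dx_n)^{\otimes m}$ generates $\mathcal O(m(K_D+B_D))$. Likewise the residue of $g^*\sigma$ along $D_1$ generates $\mathcal O(m(K_{D_1}+B_{D_1}))$. Since $g$ is an isomorphism near the generic point of $D_1$, the second residue is the pullback of the first.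

By induction $(D_1,B_{D_1})$ has a zero-stratum $z_1$, on $n-1$ components of coefficient $1$. Each of them is a component of $D_1\cap D'$ for a component $D'\neq D_1$ of $B_1$ of coefficient $1$. As $D_1\cap D'$ is smooth, only one of its components passes through $z_1$, so the $n-1$ divisors $D'$ are distinct. Together with $D_1$ they make $z_1$ a zero-stratum of $(Y_1,B_1)$.
\end{proof}

\section{The injectivity theorem}\label{sec:inj}

To lift sections of a line bundle $\mathcal O(L+C)$ from a divisor $C$ to $Y$, one does not need $H^1(Y,\mathcal O(L))=0$. By the long exact sequence of $0\to\mathcal O(L)\to\mathcal O(L+C)\to\mathcal O(L+C)|_C\to0$, it is necessary and sufficient that $H^1(\mathcal O(L))\to H^1(\mathcal O(L+C))$ be injective. The following criterion requires no positivity.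

\begin{lemma}\label{lem:inj}
Let $Y$ be a smooth projective variety, $R$ a reduced divisor, and $\Theta$ a $\mathbb Q$-divisor with coefficients in $[0,1)$, such that $R$ and $\Theta$ have no common component and $R+\Theta$ has snc support. Let $L$ be a Cartier divisor with $L\sim_{\mathbb Q}K_Y+R+\Theta$, and let $C\ge0$ be a divisor with $\operatorname{Supp}C\subset\operatorname{Supp}\Theta$. Then $H^q(Y,\mathcal O(L))\to H^q(Y,\mathcal O(L+C))$ is injective for all $q$.
\end{lemma}

A condition on the support of $C$ is needed: for a curve $Y$, $L=K_Y$ and $C$ a point, the map $H^1(\mathcal O(L))=\mathbb K\to H^1(\mathcal O(L+C))=0$ is not injective. The lemma is \cite[Prop.~5.1]{Fuj}. We recall how it follows over $\mathbb K$ from the degeneration theorem \cite[Thm.~3.2]{EV}.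

\begin{proof}
Let $\Theta_j$ be the components of $\operatorname{Supp}\Theta$, with coefficients $\theta_j\in(0,1)$. Put $\Sigma=R+\sum_j\Theta_j$ and $\mathcal A=\mathcal O(L-K_Y-R)$. If $\Sigma=\{x_1\cdots x_k=0\}$ in local coordinates $x_1,\dots,x_n$, then $\Omega^1_Y(\log\Sigma)$ is the free module on $dx_i/x_i$ for $i\le k$ and $dx_i$ for $i>k$, and $\Omega^a_Y(\log\Sigma)$ is its $a$-th exterior power.

\emph{The complexes.} Choose $m>0$ with $m\Theta$ integral and an isomorphism $\mathcal A^{-m}\cong\mathcal O(-m\Theta)\subset\mathcal O_Y$. If $e$ is a local generator of $\mathcal A^{-1}$, then $e^m$ corresponds to a local equation $\varphi$ of $m\Theta$, and we set $\nabla e=\frac1m\frac{d\varphi}{\varphi}\otimes e$. Replacing $e$ by $ue$ with $u$ a unit adds $du/u$, as the Leibniz rule requires, so $\nabla$ is a well-defined connection with logarithmic poles; it is integrable because $d\varphi/\varphi$ is closed. For a divisor $C'\ge0$ supported in $\operatorname{Supp}\Theta$, with local equation $\rho$ of $R+C'$, the sheaf $\mathcal E=\mathcal A^{-1}(-R-C')$ is generated by $e'=\rho e$, and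
\[
\nabla e'=\eta\otimes e',\qquad \eta=\tfrac1m\tfrac{d\varphi}{\varphi}+\tfrac{d\rho}{\rho}\in\Omega^1_Y(\log\Sigma).
\]
So we have a complex $DR(-C')=\Omega^\bullet_Y(\log\Sigma)\otimes\mathcal A^{-1}(-R-C')$, a subcomplex of $DR=DR(0)$. If $x$ is the coordinate that defines $\Theta_j$, the coefficient of $dx/x$ in $\eta$ is congruent modulo $x$ to the positive number $\theta_j+c$, where $c=\operatorname{coeff}_{\Theta_j}C'$.

\emph{The inclusion $DR(-C)\subset DR$ is a quasi-isomorphism.} Adding the components of $C$ one at a time, it suffices to show that $Q=DR(-C')/DR(-C'-\Theta_j)=\Omega^\bullet_Y(\log\Sigma)\otimes\mathcal E|_{\Theta_j}$ is acyclic. This is a local question. Let $\iota$ be the contraction with the vector field $x\partial_x$; it is $\mathcal O_Y$-linear and preserves logarithmic forms, so it acts on $Q$. For a logarithmic form $\alpha$,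
\[
(\nabla\iota+\iota\nabla)(\alpha\otimes e')=\bigl((d\iota+\iota d)\alpha+\iota(\eta)\alpha\bigr)\otimes e' .
\]
The operator $d\iota+\iota d$ is a derivation of the algebra of forms. It kills the generators $dx/x$, $dx_i/x_i$ and $dx_i$ with $x_i\ne x$, on which $\iota$ takes the constant values $1,0,0$, and it sends a function $f$ to $x\partial_xf\in(x)$. So it vanishes modulo $x$, while $\iota(\eta)\equiv\theta_j+c$. Thus multiplication by the nonzero constant $\theta_j+c$ is homotopic to zero on $Q$, and $Q$ is acyclic.

\emph{Degeneration.} By \cite[Thm.~3.2]{EV}, applied to $\mathcal A^m\cong\mathcal O(m\Theta)$, the spectral sequence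
\[
E_1^{ab}=H^b\bigl(Y,\Omega^a_Y(\log\Sigma)(-R)\otimes\mathcal A^{-1}\bigr)\Longrightarrow\mathbb H^{a+b}(Y,DR)
\]
degenerates at $E_1$. Hence the map $\mathbb H^q(DR)\to E_1^{0q}=H^q(\mathcal A^{-1}(-R))$, induced by the projection of $DR$ onto its term of degree $0$, is surjective.

\emph{Conclusion.} The composite $\mathbb H^q(DR(-C))\cong\mathbb H^q(DR)\to H^q(\mathcal A^{-1}(-R))$ is surjective and factors through the cohomology of the degree-$0$ term of $DR(-C)$. So $H^q(\mathcal A^{-1}(-R-C))\to H^q(\mathcal A^{-1}(-R))$ is surjective for all $q$. Since $\omega_Y\otimes\mathcal A(R)=\mathcal O(L)$, the Serre dual of this map is $H^{n-q}(\mathcal O(L))\to H^{n-q}(\mathcal O(L+C))$ with $n=\dim Y$, which is therefore injective.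
\end{proof}

\section{Splitting off lines}\label{sec:split}

Lemma~\ref{lem:inj} requires an effective boundary, whereas our boundaries $S+\Delta-E$ have a negative part. The remedy is to twist the line bundle by the round-up $\lceil E\rceil$, which replaces $-E$ by $\lceil E\rceil-E$, with coefficients in $[0,1)$. The twist must not create new sections. It does not when $E$ is exceptional over a model that computes the sections, but in the induction each model becomes the starting point of the next round. Condition $(\ast)$ below is a substitute for exceptionality that survives this change.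

\begin{proposition}\label{prop:key}
Let a finite group $\Gamma$ act on a smooth projective variety $Y$ of dimension $n\ge1$. Let $(Y,B_Y)$ be an snc subpair with $B_Y=S_Y+\Delta_Y-E_Y$ invariant and $K_Y+B_Y\sim_{\mathbb Q}0$, and assume that it has a zero-stratum. Let $\mathcal M$ be a $\Gamma$-linearized line bundle on $Y$ such that
\[
(\ast)\qquad\operatorname{div}(s)\ge\lceil E_Y\rceil\quad\text{for all }0\ne s\in U:=H^0(Y,\mathcal M).
\]
Then $U$ is a monomial representation of $\Gamma$.
\end{proposition}

\begin{proof}
We use induction on $\dim U$, over all triples $(Y,B_Y,\mathcal M)$. If $\dim U\le1$ there is nothing to prove, so let $\dim U\ge2$. For an invariant integral divisor $D\ge0$, the sheaves $\mathcal O(\pm D)$ are invariant subsheaves of the sheaf of rational functions and are linearized accordingly; the canonical section $1_D$ of $\mathcal O(D)$ is invariant.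

\medskip\noindent\emph{Step 1: the model.} We build the model in three moves.

First we resolve the base locus, so that $U$ defines a morphism. Let $\mathfrak b$ be the base ideal, the image of $U\otimes\mathcal M^{-1}\to\mathcal O_Y$. Let $g\colon Y_1\to Y$ be a principalization of $\mathfrak b$ compatible with $B_Y$, with $\mathfrak b\mathcal O_{Y_1}=\mathcal O(-\Phi_1)$. The linearized line bundle $\mathcal N_1=g^*\mathcal M(-\Phi_1)$ is generated by $U$, and $U\subset H^0(\mathcal N_1)\subset H^0(g^*\mathcal M)=U$. Let $P$ be the projective space of one-dimensional quotients of $U$, so that $H^0(P,\mathcal O_P(1))=U$ and evaluation $U\to\mathcal O_P(1)|_w$ is the quotient that $w$ represents. Sending $y$ to the quotient $U\to\mathcal N_1|_y$ defines an equivariant morphism $\psi_1\colon Y_1\to P$ with $\psi_1^*\mathcal O_P(1)=\mathcal N_1$. Its image is not a point $w$, for otherwise the injective map $U\to H^0(\mathcal N_1)$ would factor through the line $\mathcal O_P(1)|_w$. The crepant pullback $B_1$ gives an snc subpair by Lemma~\ref{lem:princ} and (P3), with zero-strata by Lemma~\ref{lem:zero}. Let $\mathcal Z\ne\emptyset$ be the finite invariant set of all of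 them, and put $\Omega=\psi_1(\mathcal Z)\subset P$.

Second, Lemma~\ref{lem:inj} lifts sections from divisors, so we turn the zero-strata into divisors of coefficient $1$. (In the second round of Example~\ref{ex:cubic}, the fiber of $\psi$ through $z_i$ is the strict transform of a tangent line, which is not part of the boundary.) Let $Y_2\to Y_1$ be the blow-up of $\mathcal Z$, with exceptional divisors $F_z$, crepant pullback $B_2$, and induced morphism $\psi_2\colon Y_2\to P$. Exactly $n$ components of $\operatorname{Supp}B_1$ pass through $z\in\mathcal Z$; they are smooth and have coefficient $1$. By \eqref{eq:blowup}, $F_z$ has coefficient $n-(n-1)=1$ in $B_2$. For $n=1$ we have $Y_2=Y_1$ and $F_z=z$.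

Third, we make the whole preimage of $\Omega$ a divisor. Let $\mathfrak m_\Omega\subset\mathcal O_P$ be the ideal of the reduced set $\Omega$. The ideal $\mathfrak m_\Omega\mathcal O_{Y_2}$ is nonzero, because $\psi_2(Y_2)$ is irreducible of positive dimension and so is not contained in $\Omega$. Let $Y'\to Y_2$ be a principalization of it compatible with $B_2$.

Let $h\colon Y'\to Y$ be the composite, $B'=S+\Delta-E$ the crepant pullback of $B_Y$, $\psi\colon Y'\to P$ the induced morphism, and $\Phi$ the pullback of $\Phi_1$. Then
\[
\mathcal N:=\psi^*\mathcal O_P(1)=h^*\mathcal M(-\Phi),\qquad H^0(Y',\mathcal N)=U,\qquad\mathfrak m_\Omega\mathcal O_{Y'}=\mathcal O(-\Phi'),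
\]
where $\operatorname{Supp}\Phi'=\psi^{-1}(\Omega)$ and $\operatorname{Supp}B'\cup\operatorname{Supp}\Phi'$ is snc. By (P2), (P3) and Lemma~\ref{lem:zero} for $h$, the pair $(Y',B')$ satisfies the hypotheses of the proposition on $(Y,B_Y)$.

For $w\in\Omega$ let $S^0_w$ be the sum of the components of $S$ contained in $\psi^{-1}(w)$, and let $S^0=\sum_wS^0_w$, a disjoint union and an invariant divisor. We record three facts.
\begin{itemize}
\item[(a)] $S^0_w\ne0$ for all $w$: by (P1) it contains the strict transform of $F_z$ whenever $\psi_1(z)=w$.
\item[(b)] A component of $S$ lies in $\operatorname{Supp}\Phi'$ if and only if it lies in $S^0$, because an irreducible subset of $\psi^{-1}(\Omega)$ lies in one fiber.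
\item[(c)] $\mathcal N|_{S^0_w}=\mathcal O_{S^0_w}\otimes\mathcal O_P(1)|_w$, because $S^0_w$ is reduced and so $\psi|_{S^0_w}$ factors through the reduced point $w$.
\end{itemize}

\medskip\noindent\emph{Step 2: the twist has no new sections.} Put $\mathcal N^+=\mathcal N(\lceil E\rceil)=h^*\mathcal M(-\Phi+\lceil E\rceil)$. We claim that
\begin{equation}\label{eq:twist}
H^0(Y',\mathcal N^+)=1_{\lceil E\rceil}\cdot H^0(Y',\mathcal N)\cong U .
\end{equation}
Regard all these spaces as spaces of rational sections of $\mathcal M$. Let $Y^\circ\subset Y$ be an open set over which $h$ is an isomorphism, with complement of codimension at least $2$. On $Y^\circ$ we have $E=E_Y$ by (P1), and $\mathfrak b=\mathcal O(-\Phi)$, so the coefficient of a prime divisor $D$ in $\Phi$ is the minimum of $\operatorname{ord}_D(s)$ over $0\ne s\in U$. By $(\ast)$, $\Phi\ge\lceil E\rceil$ on $Y^\circ$, that is, $\mathcal N^+|_{Y^\circ}\subset\mathcal M|_{Y^\circ}$. Therefore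
\[
U=H^0(Y',\mathcal N)\subset H^0(Y',\mathcal N^+)\subset H^0(Y^\circ,\mathcal M)=U,
\]
which proves \eqref{eq:twist}. The isomorphism is equivariant because $1_{\lceil E\rceil}$ is invariant.

\medskip\noindent\emph{Step 3: sections of $\mathcal N^+$ lift from $S^0$.} Choose a divisor $N$ with $\mathcal O(N)=\mathcal N$ and put $L=N+\lceil E\rceil-S^0$, so that $\mathcal O(L+S^0)=\mathcal N^+$. Adding $K_{Y'}+S+\Delta-E\sim_{\mathbb Q}0$ gives
\[
L\sim_{\mathbb Q}K_{Y'}+(S-S^0)+\Delta+(\lceil E\rceil-E)+N .
\]
To apply Lemma~\ref{lem:inj} with $C=S^0$, the divisor $S^0$, which has just left the boundary, must return to its fractional part with a small coefficient. The class $N$ pays for this: it is pulled back from an ample class on $P$, and $S^0$ lies over the finite set $\Omega$.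

Choose $t\ge1$ such that $\mathfrak m_\Omega\otimes\mathcal O_P(t)$ is globally generated. Its pullback surjects onto $\mathfrak m_\Omega\mathcal O_{Y'}\otimes\mathcal N^{t}=\mathcal O(tN-\Phi')$, so $|tN-\Phi'|$ is base-point-free. By Bertini's theorem, in characteristic $0$ a general member of a base-point-free system on a smooth variety is smooth, has no component in a given snc divisor, and forms an snc divisor together with it: apply the theorem to $Y'$ and to each of the finitely many intersections of components. Choose a general $A\in|tN-\Phi'|$ with respect to $\operatorname{Supp}B'\cup\operatorname{Supp}\Phi'$, and then a general $A'\in|N|$ with respect to the union of this divisor with $A$. For rational $\varepsilon>0$ we have $\varepsilon\Phi'+\varepsilon A\sim_{\mathbb Q}\varepsilon tN$, and hence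
\[
L\sim_{\mathbb Q}K_{Y'}+(S-S^0)+\Theta,\qquad\Theta=\Delta+(\lceil E\rceil-E)+\varepsilon\Phi'+\varepsilon A+(1-\varepsilon t)A' .
\]
We check the hypotheses of Lemma~\ref{lem:inj} with $R=S-S^0$. The support of $R+\Theta$ lies in the snc divisor $\operatorname{Supp}B'\cup\operatorname{Supp}\Phi'\cup A\cup A'$. As $\Delta$ and $E$ have no common component, $\Delta+(\lceil E\rceil-E)$ has coefficients in $[0,1)$, and this remains true after adding $\varepsilon\Phi'$ for small $\varepsilon$. The components of $A$ and $A'$ have coefficients $\varepsilon$ and $1-\varepsilon t$, both in $(0,1)$ for small $\varepsilon$. No component of $R$ occurs in $\Delta$, $E$, $A$ or $A'$, and none occurs in $\Phi'$ by (b); this is why $S^0$ had to contain all components of $S$ over $\Omega$. Finally, all terms of $\Theta$ are effective, so $\operatorname{Supp}S^0\subset\operatorname{Supp}\Phi'\subset\operatorname{Supp}\Theta$. Thus $H^1(\mathcal N^+(-S^0))\to H^1(\mathcal N^+)$ is injective, and the restriction map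
\[
r\colon H^0(Y',\mathcal N^+)\longrightarrow H^0(S^0,\mathcal N^+|_{S^0})=\bigoplus_{w\in\Omega}H^0(S^0_w,\mathcal N^+|_{S^0_w})
\]
is surjective.

\medskip\noindent\emph{Step 4: evaluation at $\Omega$ is surjective.} By \eqref{eq:twist}, every section of $\mathcal N^+$ has the form $\psi^*a\cdot1_{\lceil E\rceil}$ with $a\in U$. By (c), its restriction to $S^0_w$ is $j_w(a(w))$, where
\[
j_w\colon\mathcal O_P(1)|_w\to H^0(S^0_w,\mathcal N^+|_{S^0_w}),\qquad\lambda\mapsto\lambda\otimes1_{\lceil E\rceil}|_{S^0_w}.
\]
The map $j_w$ is injective, since $S^0_w\ne0$ by (a) and $S^0_w$ has no component in $E$. So $r=j\circ\mathrm{ev}$, where $\mathrm{ev}\colon U\to\bigoplus_{w\in\Omega}\mathcal O_P(1)|_w$ is the evaluation map and $j=\bigoplus_wj_w$ is injective. As $r$ is surjective, $j$ is bijective and $\mathrm{ev}$ is surjective. Moreover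
\[
U':=\ker(\mathrm{ev})=\ker(r)=H^0(Y',\mathcal M'),\qquad\mathcal M':=\mathcal N^+(-S^0).
\]
The map $\mathrm{ev}$ is equivariant, and $\Gamma$ permutes the lines $\mathcal O_P(1)|_w$ as it permutes $\Omega$. By Maschke's theorem, $U\cong U'\oplus\bigoplus_{w\in\Omega}\mathcal O_P(1)|_w$.

\medskip\noindent\emph{Step 5: induction.} Since $\Omega\ne\emptyset$, we have $\dim U'<\dim U$. The pair $(Y',B')$ satisfies the hypotheses by Step 1, and $\mathcal M'$ is linearized. It remains to check $(\ast)$. Let $0\ne s\in H^0(Y',\mathcal M')$. Then $s\cdot1_{S^0}$ is a section of $\mathcal N^+$, so it is divisible by $1_{\lceil E\rceil}$ by \eqref{eq:twist}; that is, $\operatorname{div}(s)+S^0\ge\lceil E\rceil$. As $\operatorname{div}(s)\geq 0$ and $S^0$ has no component in $E$, we get $\operatorname{div}(s)\ge\lceil E\rceil$. By induction $U'$ is monomial, and hence so is $U$.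
\end{proof}

To deduce Theorem~\ref{thm:mono} we realize $H^0(X,\mathcal L)$ on a log resolution by a line bundle with so many exceptional poles allowed that $(\ast)$ holds.

\begin{proof}[Proof of Theorem~\ref{thm:mono}]
Let $f\colon Y\to X$ be an equivariant log resolution, $B_Y=S_Y+\Delta_Y-E_Y$ the crepant pullback, and $F$ the sum of the $f$-exceptional prime divisors. Then $B_Y$ is invariant, $K_Y+B_Y\sim_{\mathbb Q}0$, and $(Y,B_Y)$ is an snc subpair because $(X,B)$ is lc. It has a zero-stratum because $\dim\mathcal D(X,B)=n-1$. Since $f_*B_Y=B\ge0$, every component of $E_Y$ is exceptional; choose an integer $e\ge0$ with $eF\ge\lceil E_Y\rceil$.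

The sheaf $\mathcal L_Y=(f^*\mathcal L)^{**}$ is reflexive of rank one on a smooth variety, hence a line bundle, and it inherits a linearization. Let $X^\circ\subset X$ be the largest open set over which $f$ is an isomorphism. Its complement has codimension at least $2$, so the prime divisors contained in $Y\setminus f^{-1}(X^\circ)$ are exactly the components of $F$, and $f^{-1}(X^\circ)$ differs from $Y\setminus F$ by a set of codimension at least $2$. The sheaves $\mathcal L_Y$ and $\mathcal L$ agree on $f^{-1}(X^\circ)\cong X^\circ$ and both are reflexive. Therefore, equivariantly,
\[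
\bigcup_{m\ge0}H^0(Y,\mathcal L_Y(mF))=H^0(Y\setminus F,\mathcal L_Y)=H^0(X^\circ,\mathcal L)=H^0(X,\mathcal L).
\]
The union is increasing and the right side is finite-dimensional, so there is $m_0$ with $H^0(Y,\mathcal L_Y(mF))=H^0(X,\mathcal L)$ for all $m\ge m_0$. Put $\mathcal M=\mathcal L_Y((m_0+e)F)$. Then $H^0(Y,\mathcal M)=H^0(X,\mathcal L)$, and every section of $\mathcal M$ is $1_{eF}$ times a section of $\mathcal L_Y(m_0F)$, so it vanishes along $eF\ge\lceil E_Y\rceil$. This is $(\ast)$, and Proposition~\ref{prop:key} applies.
\end{proof}

\section{Coregularity one}\label{sec:sharp}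

Let $\widetilde A=2.A_5\subset\mathrm{SL}_2(\mathbb K)$ be the binary icosahedral group and $W=\mathbb K^2$ its defining representation, with coordinates $x_1,x_2$. We use three standard facts: $\widetilde A$ is perfect, $W$ is irreducible, and the icosahedral invariant $f_{12}=\prod_{j=1}^{12}\ell_j(x_1,x_2)$ of degree $12$ is a product of pairwise non-proportional linear forms. The example is $W$ together with trivial summands, which contribute as many invariant hyperplanes as possible without making the representation monomial.

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $V=W\oplus\mathbf 1^{n-1}$, where $\mathbf 1$ is the trivial representation, with coordinates $x_1,x_2,y_1,\dots,y_{n-1}$, and let $G$ be the image of $\widetilde A$ in $\mathrm{PGL}(V)$.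

\emph{$G$ normalizes no maximal torus.} By Lemma~\ref{lem:torus} we must show that $V$ is not monomial. Suppose that $\widetilde A$ permutes lines with direct sum $V$. Then $V$ is the direct sum of the spans of the orbits, which are subrepresentations. Since $W$ is irreducible of multiplicity one in $V$, exactly one span $V_0$ contains a copy of $W$, and $V_0\cong W\oplus\mathbf 1^m$ with $m=\dim V_0^{\widetilde A}$. The group permutes the lines of $V_0$ transitively, so an invariant vector with zero component on one line has zero component on every line; hence $m\le1$. The orbit therefore has $\dim V_0\in\{2,3\}$ elements, and the transitive action on it is a nontrivial homomorphism from $\widetilde A$ to $S_2$ or $S_3$. Its image is a nontrivial perfect subgroup of a solvable group, which is impossible. By Theorem~\ref{thm:main}, $\operatorname{coreg}_G(\mathbb P^n)\ge1$.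

\emph{A boundary with $\dim\mathcal D=n-2$.} Put
\[
B=\sum_{i=1}^{n-1}\{y_i=0\}+\tfrac16\{f_{12}=0\}.
\]
This divisor is effective, $G$-invariant and of degree $(n-1)+2=n+1$, so $K_{\mathbb P^n}+B\sim_{\mathbb Q}0$. For $n=1$ it consists of twelve points of coefficient $\frac16$, so the pair is lc and the dual complex is empty, of dimension $-1=n-2$.

Let $n\ge2$, and blow up the linear space $\Lambda=\{x_1=x_2=0\}$ of codimension $2$. All twelve hyperplanes $\{\ell_j=0\}$ contain $\Lambda$ and no $\{y_i=0\}$ does, so $\operatorname{mult}_\Lambda B=12/6=2$, and the exceptional divisor has coefficient $2-1=1$ by \eqref{eq:blowup}. The blow-up $Y$ is the closure of the graph of the projection $[x_1:x_2]$ to $\mathbb P^1$. Over the chart $\{[1:s]\}$ we have $(x_1,x_2)=(\lambda,\lambda s)$, which identifies this part of $Y$ with $\mathbb P^{n-1}\times\mathbb A^1$, with coordinates $[\lambda:y_1:\dots:y_{n-1}]$ and $s$; the other chart is obtained by exchanging $x_1$ and $x_2$. The exceptional divisor is $\{\lambda=0\}$ and the strict transform of $\{y_i=0\}$ is $\{y_i=0\}$. Since $\ell_j(x_1,x_2)=\lambda\,\ell_j(1,s)$, the strict transforms of the $\{\ell_j=0\}$ are twelve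 distinct fibers of $Y\to\mathbb P^1$. So the crepant pullback consists of the $n$ relative coordinate hyperplanes of a $\mathbb P^{n-1}$-bundle, with coefficient $1$, and twelve fibers with coefficient $\frac16$. Its support is snc, so $(\mathbb P^n,B)$ is lc. Any $n-1$ of the relative hyperplanes meet along a section and all $n$ have empty intersection, so $\dim\mathcal D(\mathbb P^n,B)=n-2$.

Hence $\operatorname{reg}_G(\mathbb P^n)\ge n-2$, so $\operatorname{coreg}_G(\mathbb P^n)\le1$, and equality holds.
\end{proof}

\begin{remark}\label{rem:hyp}
The case $n=1$ shows which hypotheses of Proposition~\ref{prop:key} cannot be dropped. Let $\Gamma=\widetilde A$ act on $Y=\mathbb P(W)$ and let $\mathcal M=\mathcal O(1)$. Then $U=W^*$ is not monomial, because $W$ is not. Let $O_1$ be the set of the twelve zeros of $f_{12}$ and $O_2$ an orbit disjoint from it, both regarded as reduced divisors. For $B_Y=\frac16O_1$ only the existence of a zero-stratum fails; it was used in Step 1 to get $\Omega\ne\emptyset$. For $B_Y=O_1$ only the relation $K_Y+B_Y\sim_{\mathbb Q}0$ of Step 3 fails. For $B_Y=O_1-\frac{10}{|O_2|}O_2$, of degree $2$, only condition $(\ast)$ of Step 2 fails. The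 same three divisors show that Theorem~\ref{thm:mono} needs $\dim\mathcal D(X,B)=n-1$, $K_X+B\sim_{\mathbb Q}0$ and $B\ge0$, respectively.
\end{remark}

\begin{thebibliography}{9}

\bibitem{EV} Esnault and Viehweg, \emph{Lectures on Vanishing Theorems}.

\bibitem{Fuj} Fujino, \emph{Fundamental theorems for the log minimal model program}, Publ. RIMS \textbf{47} (2011).

\bibitem{Kol} Koll\'ar, \emph{Lectures on Resolution of Singularities}.

\bibitem{KM} Koll\'ar and Mori, \emph{Birational geometry of algebraic varieties}.

\bibitem{LPT} Konstantin Loginov, Victor Przyjalkowski, Andrey Trepalin, \emph{$G$-coregularity of del Pezzo surfaces}, arXiv:2501.17483 (2025).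

\end{thebibliography}
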